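# Regular graphs in which every long geodesic lies on a shortest cycle

## 1. A closed geodesic containing all geodesics of length $N$, and its sixth power

Graphs are finite, and loops and multiple edges are allowed. Every edge has two orientations $e\neq\bar e$ (also when it is a loop); $o(e)$ and $t(e)$ are the origin and the end of the oriented edge $e$. The degree of a vertex is the number of oriented edges leaving it, so a loop counts twice.

A walk of length $k$ is a sequence $e_1,\dots,e_k$ of consecutive oriented edges. It is *geodesic*, or non-backtracking, if $e_{i+1}\ne\bar e_i$ for all $i$. A *closed geodesic* is a closed walk $e_1,\dots,e_k$ with $e_{i+1}\neq\bar e_i$ for $1\le i<k$ and also $e_1\ne\bar e_k$. So all its rotations are geodesic as well.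

Let $B$ be the *dipole*: two vertices joined by three parallel edges $a_1,a_2,a_3$, all oriented from the left vertex to the right one. A geodesic alternates between unbarred and barred edges, and consecutive indices differ. There are $6$ oriented edges, each followed by one of $2$ others, so there are $12$ geodesics of length $2$. Consider the closed geodesic of length $12$
$$\gamma=a_1\bar a_2\,a_3\bar a_1\,a_2\bar a_3\;a_1\bar a_3\,a_2\bar a_1\,a_3\bar a_2 .$$
Its twelve consecutive pairs, including the pair $\bar a_2a_1$ that closes up, are
$$a_1\bar a_2,\ \bar a_2a_3,\ a_3\bar a_1,\ \bar a_1a_2,\ a_2\bar a_3,\ \bar a_3a_1,\ a_1\bar a_3,\ \bar a_3a_2,\ a_2\bar a_1,\ \bar a_1a_3,\ a_3\bar a_2,\ \bar a_2a_1 ,$$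
and these are all twelve geodesics of length $2$.

Now read $\bar a_i$ as $a_i^{-1}$ and let $r=\gamma^6$, a word of length $72$ in the free group $F(a_1,a_2,a_3)$. It has two features.

- Every geodesic of length $2$ in $B$ is an initial segment of some rotation of $r$.
- Every rotation of $r$ or of $r^{-1}$ has the form $u^6$ with $|u|=12$. So its first $12$ letters, one sixth of the word, determine it.

The same object with $2$ replaced by an arbitrary $N$ is what the proof turns on. Its purpose is to produce a finite covering graph of $B$ in which the rotations of $r$ lift to closed walks while no shorter closed geodesic appears. In such a covering the shortest closed geodesics have length $|r|$, and by the first feature every geodesic of length $N$ lies on one of them. The second feature is what prevents shorter closed geodesics from appearing. We now name the property obtained and state the theorems.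

## 2. Depth, and two theorems

**Definition (girth and depth).** The *girth* $g$ of a graph $G$ is the length of its shortest cycles, which equals the length of its shortest closed geodesics. (A loop gives girth $1$, a pair of parallel edges gives girth $2$.) The *depth* of $G$ is the largest integer $\delta$ such that every geodesic walk of length $\delta$ in $G$ is contained in a shortest closed geodesic, that is, is a subwalk of some rotation of a closed geodesic of length $g$.

If all degrees are at least $2$, there are geodesics of every length, and a geodesic contained in a rotation of a closed geodesic of length $g$ has length at most $g$. So the depth is at most $g$. To prove that the depth is at least $N$, it suffices to check that every geodesic of length exactly $N$ is contained in a shortest closed geodesic.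

Some small cases by hand.

- Complete graph $K_4$, $g=3$. A geodesic of length $2$ visits three distinct vertices and closes to a triangle. A path through four distinct vertices has length $3$ and lies on no triangle. The depth is $2$.
- Complete bipartite graph $K_{3,3}$, $g=4$. A geodesic of length $3$ visits four distinct vertices, and its ends are adjacent, so it lies on a $4$-cycle. A geodesic of length $4$ that visits three distinct vertices of one side lies on no $4$-cycle. The depth is $3$.
- Dipole with $d\ge3$ edges, $g=2$. A geodesic of length $2$ is a closed geodesic already, and one of length $3$ is too long. The depth is $2$.
- The cube, $g=4$. Two consecutive edges span a square. A path using the three directions once each lies on no square. The depth is $2$.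

The following background facts are quoted from Maxime Fortier Bourque and Bram Petri, "Kissing numbers of regular graphs", arXiv:1909.12817 (2019), which is also the source of the question.

- (i) The depth of a connected graph that is not a cycle is at most $\lfloor g/2\rfloor+1$.
- (ii) The Moore bound says that a $d$-regular graph of girth $g$ has at least $1+d\sum_{j=0}^{(g-3)/2}(d-1)^j$ vertices if $g$ is odd, and at least $2\sum_{j=0}^{(g-2)/2}(d-1)^j$ vertices if $g$ is even. A *Moore graph* is one attaining this bound. Moore graphs are precisely the connected regular graphs of depth $\lfloor g/2\rfloor+1$. Apart from cycles, all Moore graphs have girth in $\{1,2,3,4,5,6,8,12\}$, so they have depth at most $7$.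
- (iii) A graph is *$s$-arc-transitive* if its automorphism group acts transitively on its geodesic walks of length $s$. Such graphs have depth at least $s$. By Weiss, a finite connected $s$-arc-transitive graph of minimal degree at least $3$ has $s\le7$.

The question is whether, for $d\ge3$, there are $d$-regular graphs of arbitrarily large depth. The answer is yes for every $d\ge3$, in two stronger forms.

A *covering* $\hat B\to B$ is a morphism of graphs that, at each vertex of $\hat B$, is a bijection on the oriented edges leaving it. It is *regular* if the automorphisms of $\hat B$ over $B$ act transitively on each fibre. (This is a different use of the word than in "$d$-regular".)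

**Theorem 1.** Let $B$ be a finite connected graph with all degrees $\ge2$ that is not a cycle. For every $N\ge1$ there is a finite connected regular covering graph of $B$ of depth at least $N$.

A covering of the dipole with $d$ edges is $d$-regular. So Theorem 1 gives, for every $d\ge3$ and every $N$, a finite connected $d$-regular graph of depth at least $N$.

**Theorem 2 (depth linear in the girth).** Let $d\ge3$, let $g$ be even, and put $L=3+\lceil4\log_{d-1}(8g)\rceil$. If $N:=\lfloor g/6\rfloor-L\ge1$, then there is a finite group generated by $d$ distinct involutions whose Cayley graph (connected, bipartite, $d$-regular, vertex-transitive) has girth exactly $g$ and depth at least $N=\lfloor g/6\rfloor-O(\log g)$.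

For example, take $d=3$ and $g=512$. Then $\log_2(8g)=12$, $L=51$ and $\lfloor g/6\rfloor=85$, so the depth is at least $34$. Theorem 2 answers the question by itself, since $N\to\infty$ as $g\to\infty$. By fact (i) a growth linear in $g$ is the right order. No claim is made that $1/6$ is the best constant.

## 3. Where symmetry, abelian covers and careless relators stop

High symmetry is the natural first source of depth, by fact (iii): an $s$-arc-transitive graph has depth at least $s$. It stops at $s=7$. Asking for the largest depth allowed by the girth leads to Moore graphs and also stops at $7$. So for large $N$, the geodesics of length $N$ cannot all be equivalent under automorphisms, and the closed geodesics through them have to be supplied in another way.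

A covering of a fixed graph $B$ offers such a way. Assign to every edge an element of a finite group $H$, and let a closed walk lift to a closed walk exactly when the product of its elements is $1$. (The construction is in Section 4.) We may then prescribe which closed walks stay closed. The difficulty is that unwanted short ones close up too.

Abelian groups $H$ do not work. On the dipole with $d\ge3$ edges the closed walk $a_1\bar a_2a_3\bar a_1a_2\bar a_3$ is a closed geodesic: consecutive indices differ, also from the last letter to the first. Each of $a_1,a_2,a_3$ occurs in it once in each direction, so its product is $1$ in every abelian group. So every abelian cover of the dipole has girth at most $6$ and, by fact (i), depth at most $4$.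

For general $H$, suppose that we prescribe a relator $r$ of length $g$, and that two distinct rotations of $r^{\pm1}$ share a long prefix, say $r_1=ux$ and $r_2=uy$. Then $r_1^{-1}r_2=x^{-1}y$ is a nontrivial element of the free group that is forced to be $1$, and its length is at most $2(g-|u|)$. If $|u|>g/2$, this is less than $g$, and cyclic reduction gives a nonempty cyclically reduced forced relation shorter than $g$. For instance, on one vertex with two loops $a,b$ the closed geodesic $a^nb$ has rotations $a^{n-1}\cdot ab$ and $a^{n-1}\cdot ba$. So it forces $b^{-1}a^{-1}ba=1$, a relation of length $4$, however large $n$ is.

So long common prefixes must be avoided. The remedy is to bound them by less than one sixth of the length. For Theorem 1 we obtain this by passing to $(a^nb)^6$, more generally to $\gamma^6$. For Theorem 2 we choose many relators at random.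

## 4. Coverings built from a homomorphism to a finite group

Let $B$ be a finite connected graph with all degrees $\ge 2$. Let $S$ be the set of its geometric edges, each with a chosen orientation. A walk in $B$ spells a word of the same length over $S^{\pm1}$, the reverse orientation spelling the inverse letter. Geodesic walks spell reduced words, and closed geodesics spell cyclically reduced words. (A word is *cyclically reduced* if it is reduced and its last letter is not the inverse of its first.)

**Lemma 3.** Let $q:F(S)\to H$ be a homomorphism to a finite group, and let $g,N\ge1$. Suppose

- (a) every geodesic of length $N$ in $B$ is an initial segment of a closed geodesic of length $g$ whose word is killed by $q$;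
- (b) $q(v)\ne1$ for every nonempty cyclically reduced word $v$ with $|v|<g$.

Then $B$ has a finite connected regular covering of girth $g$ and depth at least $N$.

**Step 1: the covering.** Let $\tilde B$ have vertex set $V(B)\times H$. Its oriented edges are the pairs $(e,h)$, with $e$ an oriented edge of $B$ and $h\in H$. The edge $(e,h)$ goes from $(o(e),h)$ to $(t(e),h\,q(e))$, and $\overline{(e,h)}=(\bar e,h\,q(e))$. Since $q(\bar e)=q(e)^{-1}$, the reverse edge goes from $(t(e),hq(e))$ back to $(o(e),h)$, and reversing twice gives $(e,h)$. The oriented edges leaving $(x,h)$ are the $(e,h)$ with $o(e)=x$, so the projection to $B$ is a covering.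

**Step 2: a regular connected covering.** The group $H$ acts on $\tilde B$ over $B$ by left multiplication on the second coordinate, transitively on fibres. Let $\hat B$ be a connected component. As $B$ is connected, $\hat B$ covers all of $B$. If $(x,h)$ and $(x,h')$ lie in $\hat B$, then $h'h^{-1}$ maps the first to the second. So it maps $\hat B$ to a component meeting $\hat B$, that is, to $\hat B$. Hence $\hat B\to B$ is a finite connected regular covering.

**Step 3: how walks lift.** In $\hat B$ the edge $(e,h)$ is followed by edges $(f,h\,q(e))$, and the following edge is the reverse $\overline{(e,h)}=(\bar e,hq(e))$ exactly when $f=\bar e$. So a walk in $\hat B$ is geodesic if and only if its projection is, and a closed walk is a closed geodesic if and only if its projection is. A walk starting at $(x,h)$ whose projection is closed with word $v$ ends at $(x,h\,q(v))$. So it is closed if and only if $q(v)=1$.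

**Step 4: girth and depth.** A closed geodesic of length $n$ in $\hat B$ projects to a closed geodesic with a nonempty cyclically reduced word $v$, $|v|=n$, $q(v)=1$. By (b), $n\ge g$. A geodesic of length $N$ in $\hat B$ projects to a geodesic of length $N$, which by (a) is an initial segment of a closed geodesic of length $g$ with word killed by $q$. The lift of the latter at the starting point is a closed geodesic of length $g$, and it begins with the given walk. Since $B$ has geodesics of length $N$, the girth is exactly $g$, and the depth is at least $N$. $\square$

It remains to find relators satisfying (a), and a finite quotient that kills them but satisfies (b).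

## 5. Small pieces keep all relations long

**Definition.** Let $S$ be a finite set. A finite set $R^*\subset F(S)$ of nonempty cyclically reduced words is *symmetrized* if it is closed under inverses and cyclic permutations. A *piece* is a common prefix of two distinct elements of $R^*$.

For example, the symmetrized set of the commutator $aba^{-1}b^{-1}$ consists of its four rotations and the four rotations of its inverse. Both $aba^{-1}b^{-1}$ and $ab^{-1}a^{-1}b$ belong to it, so $a$ is a piece. The eight words begin with the eight different two-letter words with one letter from $\{a^{\pm1}\}$ and one from $\{b^{\pm1}\}$, so no piece is longer than one letter. For $a^nb$, Section 3 exhibits a piece $a^{n-1}$.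

We recall from Lyndon–Schupp, *Combinatorial Group Theory*, Ch. V.1–V.2, the textbook facts on *van Kampen diagrams*. If $R^*$ is symmetrized and a reduced word $v$ lies in the normal closure $\langle\langle R^*\rangle\rangle$, there is a finite connected simply connected planar complex $M$. Its oriented edges carry letters of $S^{\pm1}$ (inverse letters on reverse edges), the boundary cycle of each face reads an element of $R^*$, and the boundary cycle of $M$ reads $v$. If $M$ has the minimum number of faces among all such diagrams for $v$, then it is *reduced*: if an edge $e$ lies on two distinct faces, the labels of these faces read starting along $e$, one clockwise and one counterclockwise, are different elements of $R^*$.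

As an example, for the commutator relator and $v=a^2ba^{-2}b^{-1}$ one can take a $2\times1$ rectangle of two squares. It has $6$ vertices, $7$ edges and $2$ faces, with one interior edge, labelled $b$.

**Lemma 4.** Suppose all elements of $R^*$ have length $g$ and all pieces have length $\le b$, where $6b<g$. Then every nonempty cyclically reduced word $v\in\langle\langle R^*\rangle\rangle$ has length at least $g$.

The proof counts edge sides in a diagram. Few arcs separate the faces, each arc is short, and so most of the sides must lie on the boundary.

**Step 1: reduction to a disc.** Take a diagram $M$ for $v$ with the minimum number of faces. If $M$ had no face it would be a tree, and the word read around a tree reduces to the empty word. But $v$ is reduced and nonempty, so $M$ has a face. As $M$ is a tree-like arrangement of closed discs and single edges, it contains a maximal closed disc $D$. Every edge of $\partial D$ has the exterior of $M$ on one side, so it occurs in the boundary cycle of $M$. Hence $|v|\ge|\partial D|$, and it suffices to prove $|\partial D|\ge g$.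

**Step 2: the shape of the 1-skeleton of $D$.** Let $V,E,F$ be the numbers of vertices, edges and faces of $D$, so $V-E+F=1$. The 1-skeleton is connected. It has no vertex of degree $1$. Indeed, such a vertex would not be on the circle $\partial D$, so it would be interior to $D$. The face around it would then run along its edge and straight back, so its label would not be cyclically reduced.

If $F=1$, then $E=V$, and a connected graph with $E=V$ and no vertex of degree $1$ is a cycle. This cycle is $\partial D$, it is the boundary cycle of the one face, and $|\partial D|=g$.

**Step 3: counting arcs when $F\ge2$.** Now $E-V=F-1\ge1$, so the 1-skeleton is connected and not a cycle. Suppress its vertices of degree $2$. This gives a graph with $V'$ vertices, all of degree $\ge3$, and $E'$ edges, which we call *arcs*. Suppression does not change the number of edges minus the number of vertices, so $E'-V'=F-1$. Also $3V'\le2E'$. Hence $E'=V'+F-1\le\frac23E'+F-1$, that is,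
$$E'\le3(F-1).\tag{1}$$
(In the rectangle above, $V'=2$ and $E'=3=3(F-1)$.)

Call an edge of $D$ interior if it is not on $\partial D$. A vertex of degree $2$ on $\partial D$ has both its edges on $\partial D$. So no arc contains both kinds of edges: each arc lies entirely in $\partial D$ or consists only of interior edges.

**Step 4: interior arcs carry pieces.** Let an interior arc have label $u$, and let $f_1,f_2$ be the faces on its two sides. These are constant along the arc, because its inner vertices have degree $2$. Reading around $f_1$ and around $f_2$ from the beginning of the arc, along the arc, we obtain $r_1,r_2\in R^*$, both with prefix $u$. One of these readings is clockwise and the other counterclockwise. We claim $r_1\ne r_2$.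

If $f_1\ne f_2$, this holds because $M$ is reduced.

If $f_1=f_2$, the two readings go around the same face in opposite directions, so $r_2$ is a cyclic permutation of $r_1^{-1}$. Suppose $r_1=r_2$. Then $r_1^{-1}$ is a cyclic permutation of $r_1$. So we can write $r_1=st$ as a concatenation with $ts=r_1^{-1}=t^{-1}s^{-1}$, where both sides are reduced words without cancellation. Comparing prefixes of length $|t|$ gives $t=t^{-1}$ and $s=s^{-1}$. A free group has no element of order $2$, so $s$ and $t$ are empty, contradicting $r_1\neq1$.

So $u$ is a piece, and $|u|\le b$.

**Step 5: counting edge sides.** The $F$ faces have $Fg$ sides in total. Each edge of $\partial D$ contributes one side and each interior edge two. By (1) and Step 4 there are at most $3(F-1)$ interior arcs, each with at most $b$ edges. So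
$$Fg=|\partial D|+2\,\#\{\text{interior edges}\}\le|\partial D|+6b(F-1),$$
and therefore $|\partial D|\ge g+(F-1)(g-6b)\ge g$. $\square$

## 6. Passing to a finite quotient

Lemma 4 concerns the group $G=\langle S\mid R^*\rangle$, which may be infinite. To get a finite group we use residual finiteness: a group is *residually finite* if every nontrivial element has nontrivial image in some finite quotient. For example, $GL_n(\mathbb Z)$ and all its subgroups are residually finite. If $A\ne I$, choose $m$ not dividing some nonzero entry of $A-I$; then $A\ne I$ modulo $m$, in the finite group $GL_n(\mathbb Z/m)$.

A presentation with symmetrized set $R^*$ is $C'(1/6)$ if each piece that is a prefix of $r\in R^*$ has length $<|r|/6$. The following proposition is assembled from the literature. We use the cited theorems as stated, and write out how they fit together.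

**Proposition 5.** A group $G$ with a finite $C'(1/6)$ presentation is residually finite.

**Step 1: $G$ is word-hyperbolic.** By Lyndon–Schupp, Ch. V.4, $G$ satisfies Dehn's algorithm: every nonempty reduced word that is trivial in $G$ can be made shorter by replacing a subword using one relator. So a word of length $n$ that is trivial in $G$ is a product of at most $n$ conjugates of relators. This is a linear isoperimetric inequality, which characterizes word-hyperbolic groups.

**Step 2: $G$ acts on a cube complex.** A CAT(0) cube complex is a simply connected complex of unit cubes, glued along faces, in which the links of vertices are flag simplicial complexes. By D. Wise (*Cubulating small cancellation groups*, GAFA 14 (2004) 150–214), finitely presented $C'(1/6)$ groups act properly discontinuously and cocompactly on a CAT(0) cube complex.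

**Step 3: a finite-index subgroup is linear over $\mathbb Z$.** By I. Agol (*The virtual Haken conjecture*, Doc. Math. 18 (2013), Theorem 1.1), a hyperbolic group acting properly and cocompactly on a CAT(0) cube complex has a finite-index subgroup $G_0$ acting specially. We need only one consequence of "specially": by Haglund–Wise (*Special cube complexes*, GAFA 17 (2008)), $G_0$ embeds in a finitely generated right-angled Artin group. This is a group with finitely many generators whose only relations say that certain pairs of generators commute. Such a group is linear over $\mathbb Z$, so $G_0$ is residually finite by the example above.

**Step 4: back to $G$.** Let $x\ne1$ in $G$. If $x\in G_0$, let $G_1\le G_0$ be a subgroup of finite index with $x\notin G_1$. If $x\notin G_0$, let $G_1=G_0$. In both cases $G_1$ has finite index in $G$. The intersection of its finitely many conjugates is a normal subgroup of finite index that does not contain $x$. $\square$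

In the proof of Theorem 1 the group has a single relator that is a proper power. For this case residual finiteness also follows from Wise, *The Structure of Groups with a Quasiconvex Hierarchy*, Annals of Math. Studies 209 (2021): one-relator groups with torsion are virtually special, hence residually finite.

**Corollary 6.** Under the hypotheses of Lemma 4 there are a finite group $H$ and a homomorphism $q:F(S)\to H$ with $q(R^*)=1$ and $q(v)\ne1$ for every nonempty cyclically reduced $v$ with $|v|<g$.

**Proof.** All relators have length $g$ and all pieces have length $\le b<g/6$, so $\langle S\mid R^*\rangle$ is $C'(1/6)$, and $G$ is residually finite. There are finitely many words $v$ as in the statement, and by Lemma 4 each of them is nontrivial in $G$. For each one choose a homomorphism from $G$ to a finite group not killing it. Let $H$ be the product of these finite groups, and let $q$ be the composition $F(S)\to G\to H$. $\square$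

## 7. All oriented edges can be linked: proof of Theorem 1

Let $B$ be as in Theorem 1. For oriented edges write $e\to f$ if $t(e)=o(f)$ and $f\neq\bar e$. Write $e\rightsquigarrow f$ if there is a chain $e=h_1\to h_2\to\dots\to h_m=f$ with $m\ge2$. To build the closed geodesic of Section 1 for general $N$, we must be able to continue from the end of any geodesic to the beginning of any other.

**Lemma 7.** $e\rightsquigarrow f$ for all oriented edges $e,f$ of $B$.

On a cycle this fails, since an edge is never linked to its reverse. So the hypothesis that $B$ is not a cycle must be used.

**Step 1: $\rightsquigarrow$ is an equivalence relation.** Transitivity is clear; reflexivity and symmetry will follow from a balance of weights. Give each transition $e\to f$ at the vertex $x=t(e)=o(f)$ the weight $1/(\deg x-1)$. For a given $e$ ending at $x$, the edges $f$ with $e\to f$ are the $\deg x$ oriented edges leaving $x$ except $\bar e$. For a given $f$ leaving $x$, the edges $e$ with $e\to f$ are the $\deg x$ oriented edges ending at $x$ except $\bar f$. As degrees are at least $2$, both sets are nonempty. So every oriented edge has total out-weight $1$ and total in-weight $1$.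

Let $\mathcal S(e)=\{f:e\rightsquigarrow f\}$. It is nonempty and closed under successors. The total out-weight of its members is $|\mathcal S(e)|$, and all of it goes into $\mathcal S(e)$. The total in-weight of its members is also $|\mathcal S(e)|$. So this is used up by transitions from inside, and no transition enters $\mathcal S(e)$ from outside. Thus $\mathcal S(e)$ is closed under predecessors.

Any successor of $e$ is in $\mathcal S(e)$, so its predecessor $e$ is too: $e\rightsquigarrow e$. Now let $f\in\mathcal S(e)$, with a chain $e=h_1\to\dots\to h_m=f$. We know $f\in\mathcal S(f)$, and $\mathcal S(f)$ is closed under predecessors. So, walking back along the chain, $h_{m-1},\dots,h_1=e$ all lie in $\mathcal S(f)$, that is, $f\rightsquigarrow e$.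

**Step 2: the classes at one vertex.** Let $f_1,\dots,f_k$ be the oriented edges leaving $x$. Then $\bar f_i\to f_j$ for all $i\ne j$.

If $k\ge3$, take distinct $i,j,l$. The transitions $\bar f_j\to f_i$, $\bar f_j\to f_l$, $\bar f_i\to f_l$ show that $f_i,\bar f_j,f_l,\bar f_i$ are successively equivalent. So $f_i$ is equivalent to $\bar f_i$ for every $i$, and to $\bar f_j$ for every $j\neq i$. All the $f_i,\bar f_i$ at $x$ lie in one class.

If $k=2$ and $f_1,\bar f_1$ lie in one class, then $f_2,\bar f_2$ lie in it too, because $\bar f_1\to f_2$ and $\bar f_2\to f_1$.

**Step 3: spreading over $B$.** A connected graph with all degrees equal to $2$ is a cycle. So $B$ has a vertex of degree $\ge3$, and all edges at it, in both orientations, lie in one class $\mathcal C$. If both orientations of some edge at a vertex $y$ lie in $\mathcal C$, then by Step 2 all edges at $y$ lie in $\mathcal C$ in both orientations, whether $\deg y\ge3$ or $\deg y=2$. By connectivity $\mathcal C$ contains every oriented edge. $\square$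

**Proof of Theorem 1.** Fix $N\ge1$.

**Step 1: a closed geodesic $\gamma$ containing all $N$-geodesics.** Let $p_1,\dots,p_s$ be all geodesic walks of length $N$ in $B$. By Lemma 7 the last edge of $p_k$ can be joined to the first edge of $p_{k+1}$ (indices mod $s$) by a chain. Concatenating $p_1$, the inner edges of a chain, $p_2$, and so on around, we get a closed geodesic $\gamma$ that contains all the $p_k$. Let $\ell$ be its length.

**Step 2: the relator and its pieces.** Let $r=\gamma^6$ and $g=6\ell$. It is a closed geodesic, and every $N$-geodesic of $B$ is an initial segment of some rotation of $r$. Let $R^*\subset F(S)$ be the set of all cyclic permutations of $r^{\pm1}$, with $S$ as in Section 4. It is symmetrized, and all its elements have length $g$. Each element has the form $u^6$ with $|u|=\ell$, so it is determined by its prefix of length $\ell$. Two distinct elements therefore have no common prefix of length $\ell$, and all pieces have length at most $b:=\ell-1$. Then $6b<6\ell=g$.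

**Step 3: the covering.** Take $q:F(S)\to H$ from Corollary 6. Every $N$-geodesic of $B$ is an initial segment of a rotation $r'$ of $r$, a closed geodesic of length $g$ with $q(r')=1$. This is hypothesis (a) of Lemma 3. Hypothesis (b) is the other half of Corollary 6. So $B$ has a finite connected regular covering of girth $g$ and depth at least $N$. $\square$

## 8. From logarithmic to linear depth: one relator for each geodesic

How large is the girth compared with the depth guaranteed here? The closed geodesic $\gamma$ contains all $N$-geodesics, and they start at different positions of $\gamma$. For the dipole with $d$ edges there are $2d(d-1)^{N-1}$ of them, so $g=6\ell\ge12d(d-1)^{N-1}$. Thus the $N$ guaranteed by Theorem 1 is only logarithmic in $g$.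

To obtain linear depth we use many relators of the same length $g$, one beginning with each prescribed word $v$ of length $N$. Beyond their beginnings they can be chosen freely. The requirement is that any two of them, including their rotations and reversals, share only stretches shorter than $g/6$.

Fix $d\geq 3$ and an even $g$ as in Theorem 2. Put $q_0=d-1\ge2$ and $p=\lfloor g/6\rfloor$, so that $N=p-L\ge1$. A *colour word* is a word over $\{1,\dots,d\}$. It is *reduced* if consecutive letters differ, and *cyclically reduced* if also its last and first letters differ. There are $dq_0^{N-1}$ reduced words of length $N$.

Suppose a colour word $\rho_v=c_1\dots c_g$ is given for each reduced word $v$ of length $N$. A *place* is a triple $P=(v,i,\varepsilon)$ with $i\in\mathbb Z/g$ and $\varepsilon=\pm1$. Its *window* is the word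
$$c_i,\ c_{i+\varepsilon},\ \dots,\ c_{i+(p-1)\varepsilon}$$
of length $p$ read in $\rho_v$. For instance, in the cyclic word $123132$ the window of length $3$ at position $2$ in direction $-1$ is $2\,1\,2$.

**Lemma 8.** There is a family $(\rho_v)$ of cyclically reduced colour words of length $g$, indexed by the reduced words $v$ of length $N$, such that $\rho_v$ begins with $v$ and the windows at distinct places of the family are distinct words.

Counting shows what to expect. There are $2g\cdot dq_0^{N-1}$ places and $dq_0^{p-1}$ reduced words of length $p$. So the conclusion requires $q_0^{p-N}\ge2g$: the gap $p-N=L$ must be at least $\log_{q_0}(2g)$. The lemma has a gap that is a constant times larger. We choose the words at random.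

**Step 1: the random words.** Independently for each $v$, let $\rho_v=c_1\dots c_g$ begin with $v$. For positions $N+1,\dots,g-1$ in turn, choose a uniformly random letter different from the previous one. For position $g$, choose a uniformly random letter different from those at positions $g-1$ and $1$; this is possible as $d\ge3$. Then $\rho_v$ is cyclically reduced. Given all earlier letters, each value at a position in $(N,g)$ has conditional probability at most $1/q_0$. Consequently, if for $k$ different positions in $(N,g)$ the letter is required to equal a value that is determined by the earlier letters, then all requirements hold with probability at most $q_0^{-k}$. To see this, reveal the letters in order.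

For $v\ne v'$ let $A_{v,v'}=A_{v',v}$ be the event that some window of $\rho_v$ equals some window of $\rho_{v'}$. Let $A_{v,v}$ be the event that two distinct places of $\rho_v$ have equal windows. We want none of these events to occur.

**Step 2: two different words.** The aim is to bound, for fixed $v$, the sum of $\Pr[A_{v,v'}]$ over all $v'\ne v$. Fix a word $w$ of length $p$ and a pair $(j,\varepsilon)$. We claim
$$\sum_{v'}\Pr[\text{the window of }\rho_{v'}\text{ at }(j,\varepsilon)\text{ equals }w]\le q_0^{\,N-p+1}=q_0^{\,1-L}.\tag{2}$$
The sum is $dq_0^{N-1}$ times the probability of the same event when $v'$ is also chosen uniformly at random. A uniformly random reduced word $v'$ is obtained by choosing $c_1$ uniformly and then each next letter uniformly among the $q_0$ letters different from the previous one. So now the letters $c_1,\dots,c_{g-1}$ form a Markov chain with uniform start and uniform transitions to the $q_0$ other letters. Each $c_k$ with $k\le g-1$ is uniformly distributed. Indeed, if $c_k$ is uniform, then $c_{k+1}$ takes a given value with probability $q_0\cdot\frac1d\cdot\frac1{q_0}=\frac1d$. And for $2\le k\le g-1$ each value of $c_k$ has conditional probability at most $1/q_0$ given all earlier letters.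

The window prescribes the letters at $p$ different positions (as $p<g$). At least $p-1$ of these lie in $[1,g-1]$. Ignore position $g$ if it occurs, and reveal the letters in increasing order of position, whatever the direction of the window and whether or not it wraps around. The smallest of these positions has the prescribed letter with probability $\frac1d$. Each further one has it with conditional probability at most $1/q_0$. So the probability is at most $\frac1dq_0^{-(p-2)}$, and the sum is at most $dq_0^{N-1}\cdot\frac1dq_0^{-(p-2)}=q_0^{N-p+1}$. This proves (2).

Now condition on $\rho_v$, which is independent of the other words. For each of the $2g$ pairs $(i,\varepsilon)$ apply (2) with $w$ the window of $\rho_v$ there, and for each of the $2g$ pairs $(j,\varepsilon')$. Summing,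
$$\sum_{v'\neq v}\Pr[A_{v,v'}]\le4g^2q_0^{\,1-L}.\tag{3}$$

**Step 3: one word against itself.** The two windows may now overlap each other and the prescribed part $v$, so we look for enough positions that impose a real condition. Let $(i,\varepsilon)\ne(j,\varepsilon')$, and put $x_t=i+\varepsilon t$, $y_t=j+\varepsilon't$ for $0\le t<p$, with residues represented in $\{1,\dots,g\}$. The windows agree if and only if $c_{x_t}=c_{y_t}$ for all $t$. Let $z_t=\max(x_t,y_t)$.

- If $z_t\le N$ then $x_t\le N$. As $t\mapsto x_t$ is injective, this happens for at most $N$ values of $t$. So $z_t>N$ for at least $p-N=L$ values.
- At most two values of $t$ have $z_t=g$, since $x_t=g$ and $y_t=g$ happen at most once each.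
- At most one value of $t$ has $x_t=y_t$. If $\varepsilon=\varepsilon'$, then $x_t=y_t$ would give $i=j$, which is excluded. If $\varepsilon'=-\varepsilon$, then $x_t=y_t$ means $2\varepsilon t\equiv j-i\pmod g$. Two different solutions would differ by a nonzero multiple of $g/2$, while $g/2>p$.

So at least $L-3$ values of $t$ satisfy $N<z_t<g$ and $x_t\ne y_t$. A given number $z$ equals $z_t$ for at most two $t$ (one with $x_t=z$, one with $y_t=z$). Hence at least $(L-3)/2$ distinct numbers $z\in(N,g)$ occur. For each of them pick one such $t$: the letter $c_z$ must equal the earlier letter $c_{\min(x_t,y_t)}$. By Step 1 the windows agree with probability at most $q_0^{-(L-3)/2}$. There are at most $(2g)^2$ pairs of places, so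
$$\Pr[A_{v,v}]\le4g^2q_0^{-(L-3)/2}.\tag{4}$$

**Step 4: avoiding all events at once.** We have $1-L\le-(L-3)/2$, because this says $L\ge-1$. Also $q_0^{(L-3)/2}\ge q_0^{2\log_{q_0}(8g)}=(8g)^2$. So (3) and (4) give, for each $v$,
$$\sum_{v'}\Pr[A_{v,v'}]\le8g^2q_0^{-(L-3)/2}\le\frac{8g^2}{64g^2}=\frac18,\tag{5}$$
where the sum includes $v'=v$. Adding (5) over all $v$ gives only $dq_0^{N-1}/8$, which grows exponentially with $N$. So a union bound from these estimates is not enough. But each event involves only one or two of the independent words, and this is the situation of the Lovász Local Lemma. Its general form (Alon–Spencer, *The Probabilistic Method*, Ch. 5) reads as follows. Suppose that each of finitely many events $A$ is mutually independent of the family of all events not adjacent to it in some graph, and there are numbers $x_A\in[0,1)$ with $\Pr[A]\le x_A\prod_{B\sim A}(1-x_B)$. Then with positive probability none of the events occurs.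

The event $A_{v,v'}$ depends only on $\rho_v$ and $\rho_{v'}$, so it is mutually independent of the family of all events not involving $v$ or $v'$. Declare it adjacent to the other events involving $v$ or $v'$. By (5) the sum of the probabilities of the events involving $v$ or $v'$ is at most $\frac14$. Put $x_A=2\Pr[A]\le\frac14$. Then
$$\prod_{B\sim A}(1-x_B)\ge1-2\sum_{B\sim A}\Pr[B]\ge\tfrac12,$$
so $x_A\prod_{B\sim A}(1-x_B)\ge\Pr[A]$, and the Local Lemma applies. $\square$

Fix such a family. No $\rho_v$ is a proper power: otherwise two different places $(v,i,1)$ and $(v,i',1)$ would have equal windows.

## 9. Alternating words, and small pieces for them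

Colour words have no inverses, while Lemma 4 is about a free group. The dipole shows how to translate. A geodesic on the dipole with edges $a_1,\dots,a_d$ is a reduced colour word written with alternating orientations. Accordingly, in $F(a_1,\dots,a_d)$ put, for a place $P=(v,i,\varepsilon)$ and $\eta=\pm1$,
$$\omega(P,\eta)=a_{k_1}^{\eta}a_{k_2}^{-\eta}a_{k_3}^{\eta}\cdots a_{k_g}^{-\eta},$$
where $k_1,\dots,k_g$ are all $g$ letters of $\rho_v$ read from position $i$ in direction $\varepsilon$. The last exponent is $-\eta$ because $g$ is even. Let $R^*$ be the set of all these words $\omega(P,\eta)$.

**Lemma 9.** $R^*$ is a symmetrized set of words of length $g$, no element of it is a proper power, and its pieces have length at most $b:=p-1$, where $6b<g$.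

**Proof.** Cyclically adjacent letters of $\rho_v$ differ, so no cancellation occurs in $\omega(P,\eta)$, even cyclically: it is cyclically reduced. Since $g$ is even, the signs alternate all the way around. So moving the first letter to the end gives $\omega((v,i+\varepsilon,\varepsilon),-\eta)$. The inverse is $a_{k_g}^{\eta}a_{k_{g-1}}^{-\eta}\cdots a_{k_1}^{-\eta}=\omega((v,i-\varepsilon,-\varepsilon),\eta)$, because $k_g$ is the letter at position $i+(g-1)\varepsilon=i-\varepsilon$. So $R^*$ is symmetrized. If $\omega(P,\eta)$ were a proper power, the sequence $k_1,\dots,k_g$, a rotation or reversed rotation of $\rho_v$, would be one too. Then so would $\rho_v$, which is excluded.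

Let $\omega(P,\eta)\ne\omega(P',\eta')$ have a nonempty common prefix. Comparing the exponents of the first letters gives $\eta=\eta'$, so $P\ne P'$. If the common prefix had length at least $p$, the windows at $P$ and $P'$ would be equal, contrary to Lemma 8. So its length is at most $p-1$. Finally $6(p-1)<6p\le g$. $\square$

Corollary 6 now provides a finite group $H$ and a homomorphism $q:F(a_1,\dots,a_d)\to H$ that kills $R^*$ and kills no nonempty cyclically reduced word shorter than $g$.

This already gives linear depth. A geodesic of length $N$ on the dipole with $d$ edges has the form $a_{v_1}^{\eta}a_{v_2}^{-\eta}\cdots$ with $v=v_1\dots v_N$ reduced. So it is an initial segment of $\omega((v,1,1),\eta)$, a closed geodesic of length $g$ killed by $q$. By Lemma 3 there is a finite connected $d$-regular graph of girth $g$ and depth at least $N$. To obtain the Cayley graph of Theorem 2 we transfer $q$ to a group generated by involutions.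

## 10. A group generated by involutions: proof of Theorem 2

Let $W=\langle s_1,\dots,s_d\mid s_i^2\rangle$, and let $F\le W$ be the subgroup of elements of even length. It has index $2$, being the kernel of the homomorphism $W\to\mathbb Z/2$ that sends every $s_i$ to $1$.

**Step 1: $F$ is free on $x_i=s_is_d$, $i<d$.** Consider the semidirect product $F(x_1,\dots,x_{d-1})\rtimes\langle s\mid s^2\rangle$ with $sx_is=x_i^{-1}$. The assignment $s_d\mapsto s$, $s_i\mapsto x_is$ $(i<d)$ defines a homomorphism from $W$ to it, since $(x_is)^2=x_i(sx_is)=1$. The assignment $x_i\mapsto s_is_d$, $s\mapsto s_d$ defines a homomorphism back, since $s_d(s_is_d)s_d=s_ds_i=(s_is_d)^{-1}$. The two are inverse to each other on generators. Under this isomorphism the map $W\to\mathbb Z/2$ kills every $x_i$ and sends $s$ to $1$, so $F$ corresponds to $F(x_1,\dots,x_{d-1})$.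

**Step 2: even colour words become alternating words.** Define $\theta:F\to F(a_1,\dots,a_d)$ by $x_i\mapsto a_ia_d^{-1}$ for $i<d$. With the convention $x_d=1$ we have $s_is_j=(s_is_d)(s_ds_j)=x_ix_j^{-1}$ for all $i,j$. So $\theta(s_is_j)=a_ia_d^{-1}a_da_j^{-1}=a_ia_j^{-1}$, also when $i$ or $j$ is $d$. Hence
$$\theta(s_{k_1}s_{k_2}\cdots s_{k_{2n}})=a_{k_1}a_{k_2}^{-1}a_{k_3}a_{k_4}^{-1}\cdots a_{k_{2n-1}}a_{k_{2n}}^{-1},\tag{6}$$
and if the colour word $k_1\dots k_{2n}$ is reduced, or cyclically reduced, so is the word on the right.

**Step 3: the finite group $Q$.** Let $K_0=\ker(q\circ\theta)$, a normal subgroup of finite index in $F$. It need not be normal in $W$, so put $K=K_0\cap s_dK_0s_d$. Since $F$ is normal in $W$, the subgroup $s_dK_0s_d$ is also normal and of finite index in $F$. So $K$ has finite index in $W$, and it is normalized by $F$ and by $s_d$, hence by $W$. Let $Q=W/K$, a finite group, and let $\bar s_i$ be the image of $s_i$.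

**Step 4: there are no short relations.** Let $k_1\dots k_n$ with $n\ge1$ be a cyclically reduced colour word with $s_{k_1}\cdots s_{k_n}\in K$. As $K\subset F$, $n$ is even. As $K\subset K_0$, $q$ kills the word (6), which is nonempty, cyclically reduced and of length $n$. So $n\ge g$ by the choice of $q$. In particular, $\bar s_i\neq1$ because $s_i\notin F\supset K$. And $\bar s_i\ne\bar s_j$ for $i\ne j$, because $s_is_j\in K$ would be a relation of length $2<g$. So $\bar s_1,\dots,\bar s_d$ are $d$ distinct involutions generating $Q$.

**Step 5: the relators hold.** We show that every rotation $\rho'$ of every $\rho_v$, viewed as an element of $W$, lies in $K$. By (6), $\theta(\rho')=\omega(P,1)\in R^*$ for a place $P$, so $\rho'\in K_0$; this holds for every rotation of $\rho_v$. Let $c$ be the first letter of $\rho'$. Then $s_c\rho's_c$ is the rotation of $\rho_v$ obtained from $\rho'$ by moving its first letter to the end, so it lies in $K_0$. Since $s_ds_c\in F$ and $K_0$ is normal in $F$,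
$$s_d\rho's_d=(s_ds_c)\,(s_c\rho's_c)\,(s_ds_c)^{-1}\in K_0 .$$
So $\rho'\in K_0\cap s_dK_0s_d=K$.

**Step 6: girth and depth of the Cayley graph.** Consider the Cayley graph of $Q$ with respect to $\bar s_1,\dots,\bar s_d$, in which each $h$ is joined to $h\bar s_i$ by one edge of colour $i$ for each $i$. It is connected because the $\bar s_i$ generate $Q$, and $d$-regular because they are $d$ distinct involutions. It is vertex-transitive by left multiplication. It is bipartite because $K\subset F$, so the map $W\to\mathbb Z/2$ with kernel $F$ factors through $Q$ and changes along each edge.

Walks from a given vertex correspond to colour words. The reverse of the edge from $h$ of colour $i$ is the edge from $h\bar s_i$ of colour $i$. So geodesics correspond to reduced colour words, and closed geodesics to cyclically reduced colour words that represent elements of $K$. By Step 4 the girth is at least $g$. By Step 5, $\rho_v\in K$, and $\rho_v$ is cyclically reduced of length $g$. So the girth is exactly $g$.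

Finally, a geodesic of length $N$ starting at $h$ has a reduced colour word $v$ as its label. The walk from $h$ labelled $\rho_v$ is a closed geodesic of length $g$, and it begins with the given geodesic because $\rho_v$ begins with $v$. So the depth is at least $N=\lfloor g/6\rfloor-L$. Since $d-1\ge2$, we have $L\le4+4\log_2(8g)$, so $N=\lfloor g/6\rfloor-O(\log g)$. $\square$
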